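# Gaussian couplings and the Gromov–Wasserstein cost between Gaussian measures

## 1. A Gaussian on the plane against a Gaussian on the line

Let $X=(X_1,X_2)$ be standard Gaussian on $\mathbb{R}^2$ and let $Y$ be standard Gaussian on $\mathbb{R}$. We may choose the joint law of $(X,Y)$ as we like, as long as $X$ and $Y$ keep these laws. We then draw two independent copies $(X,Y)$ and $(X',Y')$ and pay
$$E\Big[\big(\|X-X'\|^2-|Y-Y'|^2\big)^2\Big].$$
The cost is small when the joint law distorts squared distances little. It cannot vanish, since a plane does not fit isometrically in a line; we want to make it as small as possible.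

Let us first look only at joint laws that are Gaussian on $\mathbb{R}^3$. Such a law is determined by the vector $E[XY]\in\mathbb{R}^2$, whose length $k$ is at most $1$. Rotating the plane changes neither the law of $X$ nor any distance, so we may assume $E[XY]=(k,0)$ with $0\le k\le 1$. Then
$$Y=kX_1+\sqrt{1-k^2}\,Z,\qquad Z\sim\mathcal N(0,1)\text{ independent of }X.$$
Write $X-X'=\sqrt2\,(G_1,G_2)$ and $Y-Y'=\sqrt2\,H$ with $H=kG_1+\sqrt{1-k^2}\,G_3$, where $G_1,G_2,G_3$ are independent standard Gaussians. We need three moments: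
$$E(G_1^2+G_2^2)^2=3+2+3=8,\qquad EH^4=3,$$
$$E[(G_1^2+G_2^2)H^2]=\big(3k^2+(1-k^2)\big)+1=2+2k^2.$$
So the cost is $4\,(8+3-4-4k^2)=28-16k^2$. Independence ($k=0$) costs $28$. The best Gaussian choice is $k=1$, that is $Y=X_1$: project the plane to a line. It costs $12$.

Is $12$ also the best value over all joint laws? Expanding the square (Section 3 does this in general) shows that here the cost of any joint law equals
$$36-4\Big(E\big[\|X\|^2Y^2\big]+2\,\big\|E[XY]\big\|^2\Big).$$
For $Y=X_1$ the bracket is $4+2=6$ and the cost is $36-24=12$, as it should be. There are two rewards. The second is for linear correlation, and the projection serves it perfectly. The first is for large $Y^2$ where $\|X\|^2$ is large, and the projection ignores $X_2$ altogether.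

Take two points of the plane, $p=(1,\,3)$ and $q=(1.1,\,0)$. The projection gives $p$ the value $y=1$ and $q$ the value $y=1.1$. Exchange the two values. The sum of $\|x\|^2y^2$ over the two points changes from
$$10\cdot 1+1.21\cdot 1.21=11.4641\qquad\text{to}\qquad 10\cdot1.21+1.21\cdot 1=13.31,$$
a gain of $1.8459$. The sum of $x_1y$ changes from $2.21$ to $2.2$, a loss of $0.01$. The first-order change of $2\|E[XY]\|^2$ at $E[XY]=(1,0)$ is $4$ times the change of $E[X_1Y]$, so this loss weighs only $0.04$. The exchange pays.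

Two points have mass zero, so this proves nothing yet. But it makes one doubt that projecting is best, and it suggests asking the same question for all pairs of Gaussians.

## 2. The two minimization problems and the three theorems

**Notation and recalled facts.** For a measurable map $S$, the push-forward $S_\#\mu$ is the law of $S(X)$ when $X\sim\mu$. A coupling of $\mu$ on $\mathbb{R}^m$ and $\nu$ on $\mathbb{R}^n$ is a probability measure on $\mathbb{R}^m\times\mathbb{R}^n$ with marginals $\mu$ and $\nu$; the set of couplings is $\Pi(\mu,\nu)$. If $T_\#\mu=\nu$, then $(\mathrm{id},T)_\#\mu$, the law of $(X,TX)$, is a coupling. The Frobenius norm is $\|K\|_F^2=\sum_{i,j}K_{ij}^2$. We write $\mathcal N_{m+n}$ for the set of all Gaussian measures on $\mathbb{R}^{m+n}$, *including degenerate ones*: the covariance only has to be symmetric positive semi-definite. For instance, the law of $(X_1,X_2,X_1)$ in Section 1 belongs to $\mathcal N_3$, although it lives on a plane in $\mathbb{R}^3$.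

**Setting.** Let $m,n\ge1$, $\mu=\mathcal N(m_0,\Sigma_0)$ on $\mathbb{R}^m$ and $\nu=\mathcal N(m_1,\Sigma_1)$ on $\mathbb{R}^n$, with $\Sigma_0,\Sigma_1$ symmetric positive definite. Put
$$GW_2^2(\mu,\nu)=\inf_{\pi\in\Pi(\mu,\nu)}\iint\big(\|x-x'\|^2-\|y-y'\|^2\big)^2\,d\pi(x,y)\,d\pi(x',y'),$$
and let $GGW_2^2(\mu,\nu)$ be the infimum of the same integral over $\Pi(\mu,\nu)\cap\mathcal N_{m+n}$. Clearly $GW_2\le GGW_2$. The problem comes from Antoine Salmona, Julie Delon, Agnès Desolneux, "Gromov-Wasserstein Distances between Gaussian Distributions", arXiv:2104.07970 (2021).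

**Conjecture.** For all such $\mu,\nu$, every optimal plan for $GGW_2(\mu,\nu)$ is also a solution of $GW_2(\mu,\nu)$, and $GW_2(\mu,\nu)=GGW_2(\mu,\nu)$.

The conjecture is false, and one can say exactly when equality holds. Let $\lambda_1\ge\dots\ge\lambda_m>0$ and $\beta_1\ge\dots\ge\beta_n>0$ be the eigenvalues of $\Sigma_0$ and $\Sigma_1$. Pad the shorter list by zeros and put $\langle\lambda,\beta\rangle=\sum_{i\le\min(m,n)}\lambda_i\beta_i$. In Section 1, $\lambda=(1,1)$, $\beta=(1,0)$ and $\langle\lambda,\beta\rangle=1$.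

**Theorem A.** $GW_2(\mu,\nu)=GGW_2(\mu,\nu)$ if and only if $m=n$ and $(\beta_1,\dots,\beta_n)=c\,(\lambda_1,\dots,\lambda_n)$ for some $c>0$. In all other cases $GW_2(\mu,\nu)<GGW_2(\mu,\nu)$, so no optimal plan for $GGW_2$ is optimal for $GW_2$. In particular both parts of the conjecture fail whenever $m\neq n$ (e.g. $m=2$, $n=1$), and for $m=n=2$, $\Sigma_0=\mathrm{diag}(1,1)$, $\Sigma_1=\mathrm{diag}(2,1)$.

The condition $m=n$, $\beta=c\lambda$ says that $\nu$ is the image of $\mu$ under a similarity.

**Theorem B.** If $m=n$ and $\beta=c\lambda$ with $c>0$, the optimal plans for $GW_2$ over all couplings are exactly the laws of $\big(X,\;m_1+\sqrt c\,R(X-m_0)\big)$, $X\sim\mu$, with $R$ orthogonal and $cR\Sigma_0R^T=\Sigma_1$. In particular they are all Gaussian, and they coincide with the optimal plans of $GGW_2$.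

**Theorem C.** Always
$$0\le GGW_2^2(\mu,\nu)-GW_2^2(\mu,\nu)\le 8\big(\|\Sigma_0\|_F\|\Sigma_1\|_F-\langle\lambda,\beta\rangle\big).$$
The left inequality is an equality if and only if the right-hand side is $0$. The constant $8$ cannot be replaced by a smaller dimension-free constant.

In Section 1 the right-hand side is $8(\sqrt2-1)\approx3.31$, so the true value there lies strictly below $12$ and is at least $12-3.32=8.68$.

## 3. From the quartic cost to a functional $F$

**Step 1: normalization.** We want simple coordinates. Translating or applying an orthogonal map to either space changes no distance, and it carries couplings to couplings and Gaussian couplings to Gaussian couplings. So we assume $m_0=0$, $m_1=0$, $\Sigma_0=\mathrm{diag}(\lambda_i)$, $\Sigma_1=\mathrm{diag}(\beta_j)$. The cost is symmetric in the two spaces, so we also assume $m\ge n$ and set $\beta_k=0$ for $n<k\le m$.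

**Step 2: expanding the square.** The purpose is to isolate the part of the cost that depends on the coupling. Let $(X,Y),(X',Y')$ be independent with law $\pi\in\Pi(\mu,\nu)$. All moments are finite, because the marginals are Gaussian. The cost is
$$C-2E\big[\|X-X'\|^2\|Y-Y'\|^2\big],\qquad C=E\|X-X'\|^4+E\|Y-Y'\|^4,$$
and $C$ depends only on $\mu$ and $\nu$. Write $\|X-X'\|^2=(\|X\|^2+\|X'\|^2)-2X\cdot X'$, do the same for $Y$, and multiply out.

The product of the two sums of squares has expectation $2E[\|X\|^2\|Y\|^2]+2\,\mathrm{tr}\Sigma_0\,\mathrm{tr}\Sigma_1$. The mixed products vanish: by independence and centering, $E[\|X\|^2\,Y\cdot Y']=E[\|X\|^2Y]\cdot E[Y']=0$, and the others are handled in the same way. The last product is $4(X\cdot X')(Y\cdot Y')$. With $K_\pi=E[XY^T]$, an $m\times n$ matrix,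
$$E[(X\cdot X')(Y\cdot Y')]=\sum_{i,j}E[X_iY_j]\,E[X_i'Y_j']=\|K_\pi\|_F^2 .$$
So
$$E\big[\|X-X'\|^2\|Y-Y'\|^2\big]=2E\big[\|X\|^2\|Y\|^2\big]+2\,\mathrm{tr}\Sigma_0\,\mathrm{tr}\Sigma_1+4\|K_\pi\|_F^2,$$
and the cost of $\pi$ equals $C-4\,\mathrm{tr}\Sigma_0\,\mathrm{tr}\Sigma_1-4F(\pi)$ with
$$F(\pi)=E_\pi\big[\|X\|^2\|Y\|^2\big]+2\|K_\pi\|_F^2. \tag{1}$$
Minimizing the cost means maximizing $F$, and
$$GGW_2^2-GW_2^2=4\Big(\sup_{\Pi(\mu,\nu)}F-\sup_{\Pi(\mu,\nu)\cap\mathcal N_{m+n}}F\Big). \tag{2}$$

In Section 1, $E\|X-X'\|^4=4\cdot8=32$ and $E|Y-Y'|^4=4\cdot3=12$, so the constant is $44-4\cdot2\cdot1=36$, as claimed there.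

## 4. The best Gaussian coupling

**Step 3: a bound on the cross-covariance of any coupling.** We show that for every $\pi\in\Pi(\mu,\nu)$, Gaussian or not,
$$\|K_\pi\|_F^2\le\langle\lambda,\beta\rangle. \tag{3}$$
Put $B=\Sigma_0^{-1/2}K_\pi\Sigma_1^{-1/2}$. For unit vectors $u\in\mathbb{R}^m$ and $v\in\mathbb{R}^n$,
$$0\le E\big[(u^T\Sigma_0^{-1/2}X-v^T\Sigma_1^{-1/2}Y)^2\big]=1+1-2u^TBv,$$
so $u^TBv\le1$; hence $\|B\|_{op}\le1$. In particular $\sum_jB_{ij}^2=\|B^Te_i\|^2\le1$ for each $i$ and $\sum_iB_{ij}^2\le1$ for each $j$. Therefore, for $k\le m$ and $l\le n$,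
$$\sum_{i\le k,\;j\le l}B_{ij}^2\le\min(k,l).$$
Now $K_{ij}=\sqrt{\lambda_i\beta_j}\,B_{ij}$. For this computation only, put $\lambda_{m+1}=0$ and $\beta_{n+1}=0$, and write $\lambda_i=\sum_{k=i}^m(\lambda_k-\lambda_{k+1})$ and $\beta_j=\sum_{l=j}^n(\beta_l-\beta_{l+1})$. All differences are nonnegative, so
$$\|K\|_F^2=\sum_{i,j}\lambda_i\beta_jB_{ij}^2=\sum_{k,l}(\lambda_k-\lambda_{k+1})(\beta_l-\beta_{l+1})\sum_{i\le k,\,j\le l}B_{ij}^2\le\sum_{k,l}(\lambda_k-\lambda_{k+1})(\beta_l-\beta_{l+1})\min(k,l).$$
Since $\min(k,l)$ is the number of indices $i$ with $i\le k$ and $i\le l$, resumming turns the last expression into $\sum_{i\le\min(m,n)}\lambda_i\beta_i=\langle\lambda,\beta\rangle$.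

**Step 4: for Gaussian plans, $F$ depends only on $\|K\|_F$.** The tool is the moment formula (Isserlis): if $(G,H)$ is centered Gaussian on $\mathbb{R}^2$, possibly degenerate, with $EG^2=\alpha>0$, $EH^2=\sigma^2$, $E[GH]=\kappa$, then $E[G^2H^2]=\alpha\sigma^2+2\kappa^2$. To see this, write $H=\frac{\kappa}{\alpha}G+W$ with $W$ independent of $G$ and $EW^2=\sigma^2-\kappa^2/\alpha$; then $E[G^2H^2]=\frac{\kappa^2}{\alpha^2}\,3\alpha^2+\alpha\sigma^2-\kappa^2$. A Gaussian coupling $\pi$ is centered, because its marginals are. Summing the formula over the pairs $(X_i,Y_j)$ gives $E[\|X\|^2\|Y\|^2]=\mathrm{tr}\Sigma_0\,\mathrm{tr}\Sigma_1+2\|K_\pi\|_F^2$, hence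
$$F(\pi)=\mathrm{tr}\Sigma_0\,\mathrm{tr}\Sigma_1+4\|K_\pi\|_F^2\qquad(\pi\text{ Gaussian}). \tag{4}$$

**Step 5: a Gaussian plan attaining the bound.** Let
$$a_k=\sqrt{\beta_k/\lambda_k}\quad(1\le k\le m),\qquad T:\mathbb{R}^m\to\mathbb{R}^n,\quad (Tx)_k=a_kx_k\quad(k\le n).$$
Thus $a_k=0$ for $k>n$. The law of $TX$ is centered Gaussian with covariance $\mathrm{diag}(a_k^2\lambda_k)=\mathrm{diag}(\beta_k)$, so $T_\#\mu=\nu$, and $\pi^*=(\mathrm{id},T)_\#\mu$ is a (degenerate) Gaussian coupling. Its cross-covariance is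
$$K:=K_{\pi^*}=E[X(TX)^T]=\Sigma_0T^T,\qquad \|K\|_F^2=\sum_k\lambda_k^2a_k^2=\sum_k\lambda_k\beta_k=\langle\lambda,\beta\rangle .$$
Together with (3) and (4),
$$\max_{\Pi(\mu,\nu)\cap\mathcal N_{m+n}}F=F(\pi^*)=\mathrm{tr}\Sigma_0\,\mathrm{tr}\Sigma_1+4\langle\lambda,\beta\rangle. \tag{5}$$

In Section 1, $\pi^*$ is the projection $Y=X_1$ and (5) gives $2+4=6$.

## 5. Bounding the two terms of $F$ separately

A natural way to try to prove the conjecture is to bound the two terms of $F$ one at a time over all couplings. The second term is settled by (3), with the same maximum as for Gaussian plans. So everything hinges on $E[\|X\|^2\|Y\|^2]$.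

**Step 6: the upper bound in Theorem C.** We bound the first term by Cauchy–Schwarz. Since $X$ has independent coordinates, $\mathrm{Var}\|X\|^2=\sum_i2\lambda_i^2=2\|\Sigma_0\|_F^2$, and likewise $\mathrm{Var}\|Y\|^2=2\|\Sigma_1\|_F^2$. So for all $\pi\in\Pi(\mu,\nu)$,
$$F(\pi)=\mathrm{tr}\Sigma_0\,\mathrm{tr}\Sigma_1+\mathrm{Cov}_\pi(\|X\|^2,\|Y\|^2)+2\|K_\pi\|_F^2\le\mathrm{tr}\Sigma_0\,\mathrm{tr}\Sigma_1+2\|\Sigma_0\|_F\|\Sigma_1\|_F+2\langle\lambda,\beta\rangle. \tag{6}$$
Subtracting (5) and using (2),
$$GGW_2^2-GW_2^2\le 8\big(\|\Sigma_0\|_F\|\Sigma_1\|_F-\langle\lambda,\beta\rangle\big). \tag{7}$$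
The left inequality of Theorem C is obvious.

**Step 7: when the bound is zero.** Here $\|\Sigma_0\|_F=\|\lambda\|$ and $\|\Sigma_1\|_F=\|\beta\|$, so the right side of (7) is $8(\|\lambda\|\|\beta\|-\langle\lambda,\beta\rangle)$, with padded vectors. They are nonzero with nonnegative entries, so by the equality case of Cauchy–Schwarz it vanishes if and only if $\beta=c\lambda$ with $c>0$. Proportional vectors with $c>0$ have their zeros in the same places, so this forces $m=n$. In that case (7) gives $GW_2=GGW_2$.

For non-proportional spectra the method stops here, and for a definite reason. For a Gaussian plan the covariance of $\|X\|^2$ and $\|Y\|^2$ is $2\|K\|_F^2$, so one number controls both terms. For a general plan this link is broken, and all that is left is the larger bound $2\|\Sigma_0\|_F\|\Sigma_1\|_F$. The plan $\pi^*$ would meet it only if $\|Tx\|^2=\sum_ka_k^2x_k^2$ were an affine function of $\|x\|^2$, that is, only if all $a_k$ were equal.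

**A plan that aligns only the norms.** The gap in the argument points to counterexamples. Take $m=900$, $n=1$, $\Sigma_0=I_{900}$, $\Sigma_1=1$. By (5) the Gaussian maximum of $F$ is $900+4=904$. Let $S=\|X\|^2$, and let $A=\{S>\mathrm{med}\,S\}$, $B=\{Y^2>\mathrm{med}\,Y^2\}$, events of probability $\frac12$. With probability $\frac12$ each, draw $(X,Y)$ from $\mathrm{law}(X|A)\otimes\mathrm{law}(Y|B)$ or from $\mathrm{law}(X|A^c)\otimes\mathrm{law}(Y|B^c)$. The marginals are $\mu$ and $\nu$, so this is a coupling.

Put $\delta=E[S|A]-ES$. Then $E[S|A^c]=ES-\delta$, and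
$$E|S-\mathrm{med}\,S|=\tfrac12(E[S|A]-\mathrm{med}\,S)+\tfrac12(\mathrm{med}\,S-E[S|A^c])=\delta .$$
Similarly $\varepsilon=E[Y^2|B]-1=E|Y^2-\mathrm{med}\,Y^2|$. Averaging the two products,
$$E[SY^2]=\tfrac12(900+\delta)(1+\varepsilon)+\tfrac12(900-\delta)(1-\varepsilon)=900+\delta\varepsilon.$$
To bound $\delta$ and $\varepsilon$ from below, let $V,V'$ be independent $\chi_p^2$ variables and $D=V-V'$. The second and fourth cumulants of $\chi^2_p$ are $2p$ and $48p$, so $ED^2=4p$ and $ED^4=96p+3(4p)^2=96p+48p^2$. The triangle inequality gives $E|D|\le2E|V-\mathrm{med}\,V|$, and Hölder's inequality gives $ED^2\le(E|D|)^{2/3}(ED^4)^{1/3}$. Hence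
$$E|V-\mathrm{med}\,V|\ge\tfrac12E|D|\ge\tfrac12\,\frac{(ED^2)^{3/2}}{(ED^4)^{1/2}}=\frac{4\sqrt p}{\sqrt{48+96/p}} .$$
For $p=1$ this is $\frac4{12}=\frac13$. For $p=900$ the denominator is less than $7$, since $48+\frac{96}{900}<49$, so the bound exceeds $\frac{120}{7}$. Therefore $F\ge900+\delta\varepsilon>900+\frac{40}{7}>904$, and for this pair the conjecture already fails.

This trick does not reach every pair. A plan with $K_\pi=0$ has $F(\pi)\le\mathrm{tr}\Sigma_0\,\mathrm{tr}\Sigma_1+2\|\lambda\|\|\beta\|$, so it can beat (5) only if $\|\lambda\|\|\beta\|>2\langle\lambda,\beta\rangle$. For $m=2$, $n=1$ with identity covariances this reads $\sqrt2>2$, which is false. When the spectra are almost proportional, one cannot afford to give up the linear correlation. We must stay near $\pi^*$ and improve it slightly, as the exchange in Section 1 did: there the gain was of first order in the distance $0.1$ between the two $y$-values, and the loss was of second order.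

## 6. A first variation with nonzero curl

**Flows that preserve a density.** A field $w\in C_c^\infty(\mathbb{R}^m;\mathbb{R}^m)$ has a flow $S_t$, defined by $\frac{d}{dt}S_tx=w(S_tx)$, $S_0x=x$. It exists for all $t\in\mathbb{R}$, is smooth in $(t,x)$, satisfies $S_{t+s}=S_t\circ S_s$, and each $S_t$ is a diffeomorphism equal to the identity outside $\mathrm{supp}\,w$. If $\mathrm{div}(\rho w)=0$, the flow preserves the measure with density $\rho$ (proved in Step 8). Such fields are easy to make: for a function $\psi$ and indices $i\ne j$, the field $\rho w=\partial_j\psi\,e_i-\partial_i\psi\,e_j$ has divergence $\partial_i\partial_j\psi-\partial_j\partial_i\psi=0$. For example, in the plane with $\rho$ the standard Gaussian density and $\psi=\rho$, $(i,j)=(1,2)$, we get $w=(-x_2,x_1)$; it lacks compact support, but its flow consists of the rotations, which do preserve $\rho$.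

**The plan.** We keep $Y=Tx$ and move $X$ along a $\mu$-preserving flow: $X=S_tx$. Both marginals stay correct. The first derivative of $F$ will be $\int g\cdot w\,d\mu$ for an explicit field $g$. If $g$ were a gradient, this would vanish for every $w$ with $\mathrm{div}(\rho w)=0$ (integrate by parts). So we compute the curl of $g$ and choose $\psi$ to detect it.

Throughout this section, suppose that it is *not* the case that $m=n$ and $\beta=c\lambda$ with $c>0$.

**Step 8: the perturbation.** We first find two different slopes $a_i\neq a_j$, then build the flow. There are $i\ne j$ in $\{1,\dots,m\}$ with $a_i^2\neq a_j^2$. Otherwise $\beta_k/\lambda_k=c$ for all $k\le m$; since $\beta_1>0$ we have $c>0$, so all $\beta_k>0$, so $m=n$ and $\beta=c\lambda$, which is excluded. Fix such $i,j$. Let $\rho>0$ be the smooth density of $\mu$, take $\chi\in C_c^\infty(\mathbb{R}^m)$ with $\chi\ge0$ and $\chi(0)>0$, and set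
$$\psi(x)=x_ix_j\chi(x),\qquad w=\rho^{-1}\big(\partial_j\psi\,e_i-\partial_i\psi\,e_j\big)\in C_c^\infty(\mathbb{R}^m;\mathbb{R}^m),\qquad\mathrm{div}(\rho w)=0.$$
Let $S_t$ be its flow. For $f\in C_c^\infty$ the function $f\circ S_t$ is again in $C_c^\infty$, and $f\circ S_{t+s}=(f\circ S_t)\circ S_s$. Differentiating in $s$ at $s=0$,
$$\frac{d}{dt}\int f\circ S_t\,\rho\,dx=\int\rho\,w\cdot\nabla(f\circ S_t)\,dx=-\int\mathrm{div}(\rho w)\,f\circ S_t\,dx=0 .$$
So $\int f\circ S_t\,d\mu=\int f\,d\mu$ for all such $f$, that is, $(S_t)_\#\mu=\mu$. Hence $\pi_t:=(S_t,T)_\#\mu$ has marginals $\mu$ and $T_\#\mu=\nu$. It is a coupling, and $\pi_0=\pi^*$.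

**Step 9: the derivative of $F$.** By (1),
$$F(\pi_t)=\int\|S_tx\|^2\|Tx\|^2\,d\mu(x)+2\|K_t\|_F^2,\qquad K_t=\int S_tx\,(Tx)^T\,d\mu(x).$$
For $x$ outside the fixed compact set $\mathrm{supp}\,w$ the integrands do not depend on $t$; on it, for $|t|\le1$, their $t$-derivatives are bounded. So we may differentiate under the integrals. At $t=0$ we have $\frac{d}{dt}\|S_tx\|^2=2x\cdot w(x)$. Writing $\langle A,B\rangle_F=\mathrm{tr}(A^TB)$, we also have
$$\frac{d}{dt}\Big|_0\,2\|K_t\|_F^2=4\Big\langle K,\int w\,(Tx)^T\,d\mu\Big\rangle_F=4\int w^TKTx\,d\mu .$$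
Since $KT=\Sigma_0T^TT=\mathrm{diag}(\lambda_ka_k^2)=\mathrm{diag}(\beta_k)$, an $m\times m$ matrix, we obtain
$$\frac{d}{dt}\Big|_0F(\pi_t)=\int g\cdot w\,\rho\,dx,\qquad g(x)=2\|Tx\|^2x+4\,\mathrm{diag}(\beta_k)\,x. \tag{8}$$

**Step 10: the curl.** We evaluate (8). The linear part of $g$ is a gradient and contributes no curl. As $\|Tx\|^2=\sum_ka_k^2x_k^2$, for $i\neq j$
$$\partial_ig_j=4a_i^2x_ix_j,\qquad\partial_jg_i=4a_j^2x_ix_j .$$
Insert $\rho w=\partial_j\psi\,e_i-\partial_i\psi\,e_j$ and integrate by parts; $\psi$ has compact support, so there are no boundary terms: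
$$\frac{d}{dt}\Big|_0F(\pi_t)=\int(g_i\,\partial_j\psi-g_j\,\partial_i\psi)\,dx=\int\psi\,(\partial_ig_j-\partial_jg_i)\,dx=4(a_i^2-a_j^2)\int x_i^2x_j^2\,\chi(x)\,dx. \tag{9}$$
This shows why $\psi$ has the factor $x_ix_j$: it makes the integrand of one sign. Since $\chi\ge0$ and $\chi>0$ near $0$, the integral is positive, and the derivative is nonzero.

**Step 11: conclusion.** For small $t\neq0$ of the sign of $a_i^2-a_j^2$, (9) gives $F(\pi_t)>F(\pi^*)$, and $F(\pi^*)$ is the Gaussian maximum by (5). By (2), $GW_2(\mu,\nu)<GGW_2(\mu,\nu)$. Any optimal plan for $GGW_2$ has cost $GGW_2^2>GW_2^2$, so it is not optimal for $GW_2$. Together with Step 7 this proves the equivalence and the strictness in Theorem A. The listed special cases follow: $m\neq n$ is never the exceptional case, and $(2,1)$ is not a multiple of $(1,1)$. It also follows that the gap is $0$ if and only if the right side of (7) is $0$, the second assertion of Theorem C. $\square$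

**The example of Section 1 again.** Here $a_1=1$, $a_2=0$, $Tx=x_1$ and $g(x)=(2x_1^3+4x_1,\;2x_1^2x_2)$. To see the shape of $w$, replace the cutoff $\chi$ by the density $\rho$ itself, so $\psi=\rho\,x_1x_2$. Then $w=\big(x_1(1-x_2^2),\,-x_2(1-x_1^2)\big)$ and
$$E[g\cdot w]=E\big[(2X_1^4+4X_1^2)(1-X_2^2)\big]-2E\big[X_1^2X_2^2(1-X_1^2)\big]=0-2(1-3)=4,$$
which agrees with the right side of (9) for $\chi=\rho$, namely $4E[X_1^2X_2^2]=4$. (This checks the integral identity only; the compact support of $\chi$ is what gives us the flow and the differentiation under the integral for free.) Where $|x_2|>1$, the first component of $w$ pulls $x_1$ toward $0$ while $Y$ keeps the old value of $x_1$. So points far out in the direction $x_2$ end up with a $|Y|$ larger than their $|X_1|$, as in the exchange between $(1,3)$ and $(1.1,0)$.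

## 7. Proportional spectra and rigid motions

Now let $m=n$ and $\beta=c\lambda$ with $c>0$. We prove Theorem B. We may take $\mu,\nu$ centered; the means reappear by translation. We no longer need the matrices to be diagonal.

**Step 12: reduction to zero cost.** The aim is to replace $c$ by $1$. Let $\nu'$ be the law of $Y/\sqrt c$, $Y\sim\nu$. The map $(x,y)\mapsto(x,y/\sqrt c)$ induces a bijection $\Pi(\mu,\nu)\to\Pi(\mu,\nu')$, and it divides both terms of $F$, hence $F$, by $c$. Optimal plans are the maximizers of $F$, so the bijection carries optimal plans to optimal plans, in both directions. The covariances $\Sigma_0$ of $\mu$ and $\Sigma_1/c$ of $\nu'$ have the same eigenvalues, so some orthogonal $R$ satisfies $R\Sigma_0R^T=\Sigma_1/c$, and the law of $(X,RX)$ is a coupling of $\mu$ and $\nu'$ with cost $0$. Thus $GW_2(\mu,\nu')=0$, and a plan $\pi'\in\Pi(\mu,\nu')$ is optimal if and only if its cost is $0$.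

**Step 13: zero-cost plans live on graphs of isometries.** Let $\pi'$ have cost $0$. Then $\|x-x'\|=\|y-y'\|$ for $\pi'\otimes\pi'$-almost every pair. The set of pairs with this equality is closed and has full measure, so it contains $\mathrm{supp}\,\pi'\times\mathrm{supp}\,\pi'$: the equality holds for *all* $(x,y),(x',y')\in\mathrm{supp}\,\pi'$. If $(x,y)$ and $(x,y')$ both lie in the support, then $\|y-y'\|=0$. So $\mathrm{supp}\,\pi'$ is the graph of a distance-preserving map $\varphi:D\to\mathbb{R}^m$, where $D$ is the projection of $\mathrm{supp}\,\pi'$ to the first factor. A closed subset of $\mathbb{R}^{2m}$ is a countable union of compact sets, hence so is $D$; it is therefore Borel, and $\mu(D)=\pi'(D\times\mathbb{R}^m)\ge\pi'(\mathrm{supp}\,\pi')=1$. As $\mu$ has a positive density, $D$ is dense.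

**Step 14: the isometry is affine.** We identify $\varphi$. Being distance-preserving on a dense set, with values in a complete space, $\varphi$ extends to a distance-preserving map $\mathbb{R}^m\to\mathbb{R}^m$. Put $b=\varphi(0)$ and $L=\varphi-b$. Then $L(0)=0$, $\|Lx\|=\|x\|$ and $\|Lx-Lx'\|=\|x-x'\|$, so polarization gives $Lx\cdot Lx'=x\cdot x'$. Expanding $\|L(sx+x')-sLx-Lx'\|^2$ into inner products, which $L$ preserves, gives $\|(sx+x')-sx-x'\|^2=0$. So $L$ is linear and orthogonal, $L=R$, and $\varphi(x)=Rx+b$.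

Since $\pi'$ is concentrated on the graph, it is the law of $(X,RX+b)$ with $X\sim\mu$. The second marginal is $\nu'$, which is centered with covariance $\Sigma_1/c$; so $b=0$ and $R\Sigma_0R^T=\Sigma_1/c$. Conversely, for every such $R$ the law of $(X,RX)$ has cost $0$ and is optimal.

**Step 15: back to $\nu$.** Undoing the scaling, the optimal plans for $GW_2(\mu,\nu)$ are exactly the laws of $(X,\sqrt c\,RX)$ with $R$ orthogonal and $cR\Sigma_0R^T=\Sigma_1$; with general means they are the laws of $(X,\,m_1+\sqrt c\,R(X-m_0))$. They are Gaussian, and there is at least one, so $GW_2=GGW_2$. An optimal plan of $GGW_2$ is then a Gaussian coupling of cost $GW_2^2$, that is, a Gaussian optimal plan of $GW_2$; and all optimal plans of $GW_2$ are Gaussian. The two sets of optimal plans coincide. $\square$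

## 8. Identity covariances in dimensions $4n$ and $n$: the constant $8$

It remains to show that $8$ is sharp. In (6) we bounded two terms separately. We need plans for which both bounds are nearly attained, while $\|\Sigma_0\|_F\|\Sigma_1\|_F$ and $\langle\lambda,\beta\rangle$ stay apart. In high dimension this is possible, because norms concentrate: $Y$ can follow the *direction* of a block of $X$ for the sake of $K$, and the *fluctuations of the norm* of $X$ for the sake of the covariance.

Take $m=4n$, $\Sigma_0=I_m$, $\Sigma_1=I_n$, and let $n\to\infty$. Then $\|\Sigma_0\|_F\|\Sigma_1\|_F-\langle\lambda,\beta\rangle=\sqrt{4n\cdot n}-n=n$.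

**Step 16: the coupling.** Write $X=(X',X'')\in\mathbb{R}^n\times\mathbb{R}^{m-n}$ and $\theta=X'/\|X'\|$ (in this section the prime denotes a block, not a copy). Then $\theta$ is uniform on the unit sphere of $\mathbb{R}^n$ and independent of $(\|X'\|,X'')$. Let $H$ be the increasing map that sends the law $\chi_m^2$ to $\chi_n^2$, and set
$$Y=\sqrt{H(\|X\|^2)}\;\theta .$$
Here $\|Y\|^2\sim\chi_n^2$. Since $\|X\|$ is a function of $(\|X'\|,\|X''\|)$, $\|Y\|$ is independent of the uniform direction $\theta$. So $Y\sim\mathcal N(0,I_n)$, and the law $\pi$ of $(X,Y)$ is a coupling.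

**Step 17: the covariance of the squared norms.** We show that it is asymptotically as large as Cauchy–Schwarz allows. Let $q_p$ be the quantile function on $(0,1)$ of $(\chi_p^2-p)/\sqrt{2p}$. Applying to $\|X\|^2$ its own distribution function gives a uniform variable $U$, and
$$\|X\|^2=m+\sqrt{2m}\,q_m(U),\qquad\|Y\|^2=n+\sqrt{2n}\,q_n(U),$$
because $H$ is increasing. By the central limit theorem, and since the standard normal distribution function $\Phi$ is continuous and strictly increasing, $q_p\to q:=\Phi^{-1}$ pointwise on $(0,1)$ as $p\to\infty$. Also $\int_0^1q_p^2=1=\int_0^1q^2$. This upgrades to $L^2(0,1)$ convergence: the functions $2q_p^2+2q^2-(q_p-q)^2$ are nonnegative and converge pointwise to $4q^2$, so Fatou's lemma gives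
$$4\le\liminf_{p\to\infty}\Big(4-\int_0^1(q_p-q)^2\Big),$$
that is, $\int_0^1(q_p-q)^2\to0$. Hence $\int_0^1q_mq_n\,du\to1$ and
$$\mathrm{Cov}(\|X\|^2,\|Y\|^2)=2\sqrt{mn}\int_0^1q_mq_n\,du=4n\,(1+o(1)).$$

**Step 18: the cross-covariance.** We show that $\|K_\pi\|_F^2$ is asymptotically as large as (3) allows. The direction $\theta$ is independent of $(\|X'\|,\|Y\|)$ and $E[\theta\theta^T]=\frac1nI_n$, so
$$E[X'Y^T]=E\big[\|X'\|\|Y\|\big]\,E[\theta\theta^T]=\frac1n\,E\big[\|X'\|\|Y\|\big]\,I_n .$$
Replacing $X''$ by $-X''$ does not change the law of $X$ and leaves $Y$ unchanged, so $E[X''Y^T]=0$. Therefore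
$$\|K_\pi\|_F^2=n\cdot\frac1{n^2}\big(E\|X'\|\|Y\|\big)^2=\frac1n\big(E\|X'\|\|Y\|\big)^2 .$$
For $a\ge0$ we have $(\sqrt a-1)^2\le|\sqrt a-1|(\sqrt a+1)=|a-1|$. Since $\|X'\|^2$ and $\|Y\|^2$ both have law $\chi_n^2$,
$$E\Big(\frac{\|X'\|}{\sqrt n}-1\Big)^2\le E\Big|\frac{\|X'\|^2}n-1\Big|\le\sqrt{2/n}\to0,$$
and the same holds for $\|Y\|/\sqrt n$. Both normalized norms tend to $1$ in $L^2$, so the expectation of their product tends to $1$. Thus $E\|X'\|\|Y\|=n(1+o(1))$ and $\|K_\pi\|_F^2=n(1+o(1))$.

**Step 19: comparison.** By (1) and Steps 17 and 18, $F(\pi)=mn+4n+2n+o(n)$; by (5) the Gaussian maximum is $mn+4n$. Hence $\sup F$ exceeds the Gaussian maximum by at least $2n+o(n)$, and by (2)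
$$GGW_2^2-GW_2^2\ge8n\,(1+o(1))=8\,(1+o(1))\big(\|\Sigma_0\|_F\|\Sigma_1\|_F-\langle\lambda,\beta\rangle\big).$$
If the bound of Theorem C held with a dimension-free constant $\kappa$ in place of $8$, these pairs would give $\kappa n\ge8n(1+o(1))$ for all $n$, hence $\kappa\ge8$. With (7) and Step 11, this completes the proof of Theorem C. $\square$
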